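# Maximal survival probability of a kernel branching process with given $L^1$ norm

## The theorem: complete bipartite kernels below $a_0\approx 1.836$, constant degree above

**Theorem 1.** Fix an atomless standard probability space $(\Omega,\mathcal B,\mu)$. For $a>0$ let $\Psi(a)$ be the supremum of $\Pr[|\mathfrak X_W|=\infty]$ over all $L^\infty$-kernels $W$ on $\Omega$ with $\|W\|_1=a$, where $\mathfrak X_W$ is the Bollobás–Janson–Riordan branching process of $W$. Let $m_0$ be the unique positive zero of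
$$k(t)=(e^t-1)^2-2(e^t-1)-2t ,\qquad\text{and put}\qquad a_0=\frac{m_0}{1-e^{-m_0}} ;$$
numerically $1.36<m_0<1.37$ and $a_0\approx1.836$. For $x,y>0$ write
$$r=1-e^{-x},\qquad s=1-e^{-y},\qquad a(x,y)=\frac{2xy}{rx+sy},\qquad M(x,y)=\frac{rs(x+y)}{rx+sy}.$$
The supremum $\Psi(a)$ is a maximum, and the following hold.

- (i) If $a\ge a_0$, then $\Psi(a)$ is the survival probability of the Poisson($a$) Galton–Watson process, that is, the positive solution $\varrho$ of $\varrho=1-e^{-a\varrho}$. It is attained by $W\equiv a$.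
- (ii) If $0<a<a_0$, there is exactly one pair $0<x<y$ with
$$e^{y}(1+x)-e^{x}(1+y)=(x+y)\Big(\frac{y}{1-e^{-x}}-\frac{x}{1-e^{-y}}\Big),\qquad \frac{2xy}{rx+sy}=a,\tag{1}$$
and $\Psi(a)=M(x,y)$. It is attained by a complete bipartite kernel with parts of measure $\nu=\frac{sy}{rx+sy}$ and $1-\nu$. This exceeds the survival probability of $W\equiv a$.
- (iii) For $a\ge a_0$ the extremal kernels are exactly the $W$ with $\deg_W=a$ a.e. For $a<a_0$ they are exactly the $W$ for which there is a partition $\Omega=A\cup B$ with $\mu(A)=\nu$ as in (ii), $W=0$ a.e. on $A^2\cup B^2$, $\deg_W=\frac a{2\nu}$ a.e. on $A$, and $\deg_W=\frac a{2(1-\nu)}$ a.e. on $B$.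
- (iv) $\Psi$ is strictly concave, $C^1$ on $(0,\infty)$, and strictly increasing. The same value and the same classification hold if the supremum is taken over all kernels $W\in L^1$.

Equivalently to (i) and (ii), for all $a>0$ we have $\Psi(a)=\max_{0<\nu<1}\big(\nu r+(1-\nu)s\big)$, where $(r,s)$ is the largest solution in $[0,1]^2$ of
$$r=1-e^{-as/(2\nu)},\qquad s=1-e^{-ar/(2(1-\nu))}.\tag{2}$$
For $a\ge a_0$ the maximum is at $\nu=\frac12$.

## Kernels, the Poisson tree, and what the two regimes say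

The question comes from Jan Hladký, Eng Keat Hng, Anna Margarethe Limbach, "Graphon branching processes and fractional isomorphism", arXiv:2408.02528 (2024). Here is what the words mean.

**Definition (kernel).** A kernel is a symmetric measurable function $W:\Omega\times\Omega\to[0,\infty)$. It is an $L^\infty$-kernel if it is essentially bounded. We write
$$\|W\|_1=\int_{\Omega\times\Omega}W\,d\mu\,d\mu,\qquad \deg_W(u)=\int_\Omega W(u,v)\,d\mu(v),\qquad (W\phi)(u)=\int_\Omega W(u,v)\phi(v)\,d\mu(v).$$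

One may think of $\Omega=[0,1]$ with Lebesgue measure. All atomless standard probability spaces are isomorphic, so the answer depends only on $a$. All that we use of atomlessness is that every $\nu\in(0,1)$ is the measure of some set.

**Definition (the tree $\mathfrak X_W$).** The root gets a type with law $\mu$. Independently for each vertex, if its type is $u$, its children form a Poisson point process on $\Omega$ with intensity measure $W(u,v)\,d\mu(v)$. So a vertex of type $u$ has a Poisson number of children with mean $\deg_W(u)$, and, given their number, their types are independent with density $W(u,\cdot)/\deg_W(u)$. If $\deg_W(u)=0$ there are no children. The total number of vertices is $|\mathfrak X_W|$.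

For example, if $W\equiv a$, types are irrelevant and $\mathfrak X_W$ is the Galton–Watson tree with Poisson($a$) offspring. If $\Omega=A\cup B$ and $W=w$ on $(A\times B)\cup(B\times A)$, $W=0$ elsewhere, we speak of a complete bipartite kernel: a vertex with type in $A$ has Poisson($w\mu(B)$) children, all with types in $B$, and vice versa.

The norm $\|W\|_1=\int\deg_W\,d\mu$ is the mean number of children of the root. The question is how to spend a given mean so that the tree is infinite with the largest probability. The theorem says: if the mean is at least $a_0$, spend it evenly; if it is less, split the types into two classes that feed each other only, one large class with few children and one small class with many. (For $x<y$ we have $sy>rx$, so $\nu>\frac12$: the class $A$ is the larger one, and its degree $\frac a{2\nu}$ is the smaller.)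

The number $m_0$ is well defined. Indeed $k(0)=0$ and $k'(t)=2(e^t-1)e^t-2e^t-2=2(e^t-1)^2-4$ is first negative, then positive. So $k$ decreases from $0$, then increases to $\infty$: it has one positive zero $m_0$, with $k<0$ on $(0,m_0)$ and $k>0$ on $(m_0,\infty)$. Since $e^{1.36}=3.8961\ldots$ and $e^{1.37}=3.9353\ldots$, we get $k(1.36)<-0.12$ and $k(1.37)>0.005$, so $1.36<m_0<1.37$.

From now on "kernel" means $W\in L^1$. This costs nothing, and it gives the last sentence of (iv) along the way. For such $W$ the set $\{\deg_W=\infty\}$ is null. Child types have a density with respect to $\mu$, so almost surely no vertex of the tree has a type in that null set, or in any other null set fixed in advance.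

## The survival function as the largest fixed point

Let $\rho(u)$ be the probability that the tree started from a root of type $u$ is infinite, so that $\Pr[|\mathfrak X_W|=\infty]=\int\rho\,d\mu$.

**Lemma 2.** We have
$$\rho=1-e^{-W\rho}\quad\text{a.e.}\tag{3}$$
If $0\le\phi\le1$ is measurable and $\phi\le1-e^{-W\phi}$ a.e., then $\rho\ge\phi$ a.e.

*Proof.* Degrees are finite, so a.s. every vertex has finitely many children, and then the tree is infinite if and only if it reaches every generation. Let $\rho_n(u)$ be the probability of reaching generation $n$ from type $u$. Then $\rho_0=1$ and $\rho_n\downarrow\rho$. The root reaches generation $n+1$ if and only if some child reaches $n$ further generations. Keep each child of type $v$ independently with probability $\rho_n(v)$. By the thinning property of Poisson processes, the number kept is Poisson with mean $(W\rho_n)(u)$. Hence $\rho_{n+1}=1-e^{-W\rho_n}$. As $W(u,\cdot)$ is integrable for a.e. $u$, dominated convergence gives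 $W\rho_n\to W\rho$ a.e., and (3) follows.

If $\phi\le 1-e^{-W\phi}$, then $\rho_0=1\ge\phi$, and $\rho_n\ge\phi$ implies $\rho_{n+1}=1-e^{-W\rho_n}\ge1-e^{-W\phi}\ge\phi$. Let $n\to\infty$. $\square$

## Constant, one-block and complete bipartite kernels by hand

For $W\equiv a$, equation (3) has constant solutions only, and $\rho$ is the largest solution $\varrho(a)$ of $\varrho=1-e^{-a\varrho}$. It is $0$ for $a\le1$ and positive for $a>1$. With $\varrho=1-e^{-x}=r$ we have $x=a\varrho$, so the supercritical points $(a,\varrho(a))$ are exactly the points $(x/r,\,r)$, $x>0$. Note that $a(x,x)=x/r$ and $M(x,x)=r$.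

For small $a$ it is better to concentrate. Let $W=a/\beta^2$ on $C\times C$ with $\mu(C)=\beta$, and $0$ elsewhere. Types in $C$ have degree $t=a/\beta$, so the survival probability is $\beta\varrho(t)=a\,\varrho(t)/t$. With $\varrho(t)=r$, $t=x/r$, this is $a\,r^2/x$. The derivative of $r^2/x$ has the sign of $2xe^{-x}-r=e^{-x}(2x-(e^x-1))$, so the best choice is $e^x-1=2x$, i.e. $x\approx1.256$, $t\approx1.756$, giving about $0.407\,a$ for every $a\le 1.756$.

For complete bipartite kernels we parametrize by the survival probabilities instead of the weights.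

**Lemma 3.** Let $x,y>0$, $\nu=\frac{sy}{rx+sy}$, $\mu(A)=\nu$, $B=\Omega\setminus A$, and let $W=w:=\frac{rx+sy}{rs}$ on $(A\times B)\cup(B\times A)$ and $W=0$ elsewhere. Then $\|W\|_1=a(x,y)$, $\deg_W=\frac xs=\frac{a(x,y)}{2\nu}$ on $A$, $\deg_W=\frac yr=\frac{a(x,y)}{2(1-\nu)}$ on $B$, and $\Pr[|\mathfrak X_W|=\infty]\ge M(x,y)$.

*Proof.* Here $1-\nu=\frac{rx}{rx+sy}$. So $w(1-\nu)=x/s$ and $w\nu=y/r$, which are the degrees on $A$ and $B$; the other forms of the degrees follow from $\frac{a(x,y)}{2\nu}=\frac{xy}{sy}$ and $\frac{a(x,y)}{2(1-\nu)}=\frac{xy}{rx}$. Next, $\|W\|_1=2\nu(1-\nu)w=\frac{2\,sy\,rx}{(rx+sy)rs}=a(x,y)$. Put $\phi=r1_A+s1_B$. Then $W\phi=w(1-\nu)s=x$ on $A$ and $W\phi=w\nu r=y$ on $B$, so $\phi=1-e^{-W\phi}$. By Lemma 2, $\int\rho\ge\int\phi=\nu r+(1-\nu)s=\frac{rsy+rsx}{rx+sy}=M(x,y)$. $\square$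

In fact equality holds here: $\rho$ is constant on each part, and its value on $A$ is a fixed point of $f(t)=1-e^{-w(1-\nu)(1-e^{-w\nu t})}$, which is strictly concave with $f(0)=0$ and so has only one positive fixed point, namely $r$.

Try $r=\frac14$, $s=\frac{19}{20}$, i.e. $x=\ln\frac43\approx0.2877$, $y=\ln20\approx2.9957$. Then $rx+sy\approx2.918$, so $a\approx0.591$ and $M\approx0.267$. At this norm the constant kernel gives $0$ and the best one-block kernel gives about $0.241$. So neither is optimal.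

## Jensen's inequality and the correlation of degree with survival

The first upper bound to try is to integrate (3) and use that $1-e^{-t}$ is concave:
$$\int\rho\le1-\exp\Big(-\int W\rho\Big),\qquad \int W\rho\,d\mu=\int\deg_W\,\rho\,d\mu .$$
If $\deg_W=a$ a.e., this closes: $b=\int\rho$ satisfies $b\le1-e^{-ab}$, so $b\le\varrho(a)$, and $\phi\equiv\varrho(a)$ shows equality. For general $W$ one would need $\int\deg_W\rho\le a\int\rho$, and this is where the argument stops: types with many children tend to survive more often. For the kernel of Lemma 3,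
$$\int\deg_W\rho=\nu\frac xs r+(1-\nu)\frac yr s=\frac{xy(r+s)}{rx+sy}=a\cdot\frac{r+s}2,\qquad \frac{r+s}2-M=\frac{(s-r)(sy-rx)}{2(rx+sy)},$$
and the last number is positive whenever $x\ne y$. Using only $\rho\le1$ one gets $\int\rho\le1-e^{-a}$, which is too large.

Integrating (3) over a single type forgets who is joined to whom. The remedy is to look at a pair $(u,v)$ at a time, with the right weight.

## Weighting pairs of types: a two-variable inequality bounds all kernels

Since the constraint and the objective are both single numbers, we look for linear bounds $\int\rho\le\alpha+\kappa\|W\|_1$. The points $(a(x,y),M(x,y))$ of Lemma 3 are achieved, so $\alpha,\kappa$ must satisfy $M(x,y)\le\alpha+\kappa\,a(x,y)$ for all $x,y>0$. The key fact is that this necessary condition is sufficient. Multiply it by $rx+sy$ and divide by $rsxy$: it is equivalent to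
$$H(x,y):=\frac1x+\frac1y-\alpha\Big(\frac1{rx}+\frac1{sy}\Big)-\frac{2\kappa}{rs}\le0\qquad\text{for all }x,y>0.\tag{4}$$

**Lemma 4.** Let $\alpha,\kappa\ge0$ satisfy (4). Then every kernel with $\|W\|_1=a$ has $\int\rho\,d\mu\le\alpha+\kappa a$.

*Proof.* Let $S=\{\rho>0\}$ and $\ell=-\ln(1-\rho)=W\rho$. Since $W\rho\le\deg_W<\infty$ a.e., $\ell\in(0,\infty)$ a.e. on $S$. Give the pair $(u,v)\in S\times S$ the weight $T(u,v)=W(u,v)\rho(u)\rho(v)$. Because $\int_S W(u,v)\rho(v)\,d\mu(v)=\ell(u)$, each of the three quantities in play is a $T$-integral: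
$$\iint\frac{T}{\ell(u)}=\int_S\rho(u)\,\frac{\ell(u)}{\ell(u)}\,d\mu(u)=\int\rho,\qquad \iint\frac{T}{\rho(u)\ell(u)}=\mu(S),\qquad\iint\frac{T}{\rho(u)\rho(v)}=\int_{S\times S}W,$$
and by symmetry the first two also hold with $v$ in place of $u$. All are finite. Put $x=\ell(u)$, $y=\ell(v)$ in (4), so that $r=\rho(u)$, $s=\rho(v)$; multiply by $T$ and integrate:
$$0\ge\iint T\,H(\ell(u),\ell(v))=2\int\rho-2\alpha\mu(S)-2\kappa\int_{S\times S}W .$$
Hence $2\int\rho\le2\alpha\mu(S)+2\kappa\int_{S\times S}W\le2\alpha+2\kappa a$. $\square$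

What remains is a problem about the planar set of points $(a(x,y),M(x,y))$. Lemma 3 says these points are achieved; Lemma 4 says that every line above all of them, with nonnegative coefficients, is an upper bound. The upper bound is thus the concave majorant of the set, and the danger is that this majorant runs along a chord between two points of the set: on a chord the two bounds would not meet. We shall show that each supporting line touches the set in exactly one point.

## Supporting lines of the concave majorant and their contact pairs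

Let $\mathcal Z=\{(0,0)\}\cup\{(a(x,y),M(x,y)):x,y>0\}$, and let $\Phi(t)=\sup\{b:(t,b)\in\operatorname{conv}\mathcal Z\}$ for $t\ge0$. This is the least concave function lying above $\mathcal Z$. It is defined for all $t\ge 0$, since $\mathcal Z$ contains the origin and points $(x/r,r)$ with $x/r$ arbitrarily large.

**Bounds on $\Phi$.** We have $M=\nu r+(1-\nu)s$ with $\nu=\frac{sy}{rx+sy}$, so Jensen gives
$$1-M=\nu e^{-x}+(1-\nu)e^{-y}\ge e^{-(\nu x+(1-\nu)y)},\qquad \nu x+(1-\nu)y=\frac{xy(r+s)}{rx+sy}\le a(x,y).$$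
Thus $M\le1-e^{-a(x,y)}$, and as $1-e^{-t}$ is concave, $\Phi(t)\le1-e^{-t}<1$. Also $\Phi(0)=0$ and $\Phi\ge0$. A concave function bounded below on $[0,\infty)$ is nondecreasing; and $\Phi(x/r)\ge r$, so $\Phi(t)\to1$ as $t\to\infty$.

**Definition (supporting line, contact pair).** A supporting line of $\Phi$ at $a>0$ is a line $\alpha+\kappa t$ that is $\ge\Phi(t)$ on $[0,\infty)$, with equality at $t=a$. A contact pair of it is a pair $x,y>0$ with $M(x,y)=\alpha+\kappa\,a(x,y)$, i.e. $H(x,y)=0$ for these $\alpha,\kappa$.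

Supporting lines exist at every $a>0$. They have $\alpha\ge\Phi(0)=0$ and $\kappa\ge0$. Moreover $\kappa>0$, since $\kappa=0$ would give $\Phi\le\Phi(a)<1$ everywhere. Finally $\alpha\le\Phi(a)<1$. A supporting line satisfies (4), so by Lemma 4 every kernel of norm $a$ has survival probability at most $\alpha+\kappa a=\Phi(a)$. Hence $\Psi\le\Phi$.

As a warning, consider the line $0.407\ldots\,t$ through the origin found from one-block kernels. It touches the diagonal points $(x/r,r)$, but it is not a supporting line: the pair $(\ln\frac43,\ln20)$ has $M/a\approx0.452$.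

**Lemma 5.** Let $\alpha+\kappa t$ be a supporting line at $a>0$. Then $(a,\Phi(a))$ is a convex combination of points $(a(x,y),M(x,y))$ of contact pairs and, only if $\alpha=0$, the origin.

*Proof.* What has to be excluded is that the supremum defining $\Phi(a)$ is approached only by pairs running off to the boundary of $(0,\infty)^2$. By Carathéodory's theorem in the plane, $(a,\Phi(a))$ is a limit of points $\sum_{i\le3}\lambda^n_iz^n_i$ with abscissa $a$, $z_i^n\in\mathcal Z$, $\lambda_i^n\ge0$, $\sum_i\lambda_i^n=1$. Write $a(z),M(z)$ for the coordinates of $z$, and $\delta(z)=\alpha+\kappa a(z)-M(z)\ge0$. Then $\sum_i\lambda^n_i\delta(z^n_i)\to\alpha+\kappa a-\Phi(a)=0$. Pass to subsequences so that all weights converge.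

If $\lambda_i^n\to0$, then $\lambda_i^na(z_i^n)\le(\lambda_i^n\delta(z_i^n)+\lambda_i^n)/\kappa\to0$ since $M\le1$, so the term $\lambda_i^nz_i^n$ disappears in the limit. If $\lambda_i^n$ has a positive limit, then $\delta(z_i^n)\to0$. If $z_i^n$ is the origin for infinitely many $n$, then $\alpha=\delta(0,0)=0$. Otherwise $z^n_i$ comes from a pair, which by symmetry of $a(\cdot,\cdot)$ and $M$ we may take with $x_n\le y_n$; let $(x_n,y_n)\to(x,y)\in[0,\infty]^2$ along a subsequence. Write $r_n,s_n$ for the values of $r,s$ at this pair.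

- $x=\infty$. Then $a(z_i^n)=2/(\frac{r_n}{y_n}+\frac{s_n}{x_n})\to\infty$ and $\delta\ge\kappa a(z_i^n)-1\to\infty$. Impossible.
- $0<x<\infty=y$. Then $a(z^n_i)\to2x$ and $M(z_i^n)\to r=1-e^{-x}$, so $r=\alpha+2\kappa x$. For finite $y'$ and $s'=1-e^{-y'}$, inserting $2\kappa x=r-\alpha$,
$$rs'(x+y')-\alpha(rx+s'y')-2\kappa xy'=rx(s'-\alpha)-(r-\alpha)y'e^{-y'}\to rx(1-\alpha)>0\quad(y'\to\infty).$$
The left side is $(rx+s'y')\big(M-\alpha-\kappa a\big)$ at the pair $(x,y')$, which must be $\le0$. Impossible.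
- $x=0<y\le\infty$. Then $a(z_i^n)\le2x_n/s_n\to0$, so $M\le1-e^{-a}\to0$. The limit point is the origin, and $\delta\to\alpha$, so $\alpha=0$.
- $x=y=0$. Then $M\le\max(r_n,s_n)\to0$; and $a(z_i^n)$ is bounded, as $r_nx_n+s_ny_n\ge\frac12(x_n^2+y_n^2)\ge x_ny_n$ for large $n$. From $\alpha+\kappa a(z_i^n)\to0$ we get $\alpha=0$ and $a(z_i^n)\to0$. The limit is the origin.
- $x,y\in(0,\infty)$. By continuity $(x,y)$ is a contact pair and $z_i^n$ tends to its point.

The surviving weights sum to $1$ in the limit, which is the claim. $\square$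

## Derivatives of $H$ at a contact pair

At a contact pair, $H$ attains its maximum $0$ over $(0,\infty)^2$. So $H=0$, $\nabla H=0$, and the Hessian is negative semidefinite. This section works these conditions out. Put
$$X=e^x-1,\quad Y=e^y-1,\quad p=Y+x,\quad q=X+y,\quad Z=p+q,\quad D=XY,\quad\pi_0=xy,\quad\Delta=D-\pi_0 .$$
As $X>x$ and $Y>y$, we have $\Delta>0$. Note that $X=re^x$, $Y=se^y$.

**Step 1: the gradient, solved for $\alpha$ and $\kappa$.** Let $F=\alpha/r$, $G=\alpha/s$, $K=2\kappa/(rs)$, so $H=\frac{1-F}x+\frac{1-G}y-K$. Since $\frac{d}{dx}\frac1r=-\frac{e^{-x}}{r^2}=-\frac1{rX}$, we have $F_x=-F/X$ and $K_x=-K/X$. Hence $H_x=-\frac{1-F}{x^2}+\frac{F}{xX}+\frac KX$, that is,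
$$xX\,H_x=-(1-F)\frac Xx+F+Kx .\tag{5}$$
So $H_x=0$ says $(1-F)(\frac Xx+1)=1+Kx$, i.e. $1-F=\frac{x(1+Kx)}{X+x}$. Likewise $H_y=0$ says $1-G=\frac{y(1+Ky)}{Y+y}$. Now $H=0$ reads
$$\frac{1+Kx}{X+x}+\frac{1+Ky}{Y+y}=K,\qquad\text{so}\qquad K\Big(1-\frac x{X+x}-\frac y{Y+y}\Big)=\frac1{X+x}+\frac1{Y+y}.$$
The bracket is $\frac{X}{X+x}-\frac{y}{Y+y}=\frac{\Delta}{(X+x)(Y+y)}$, so $K=Z/\Delta$. Then $1+Kx=\frac{XY-xy+x(X+Y+x+y)}{\Delta}=\frac{(X+x)(Y+x)}\Delta$, so $1-F=xp/\Delta$, and symmetrically $1-G=yq/\Delta$. Therefore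
$$\alpha=\alpha_1:=r\Big(1-\frac{xp}\Delta\Big)=\alpha_2:=s\Big(1-\frac{yq}\Delta\Big),\qquad\kappa=\frac{rsZ}{2\Delta}.\tag{6}$$
The steps reverse: if $\alpha_1=\alpha_2$ at $(x,y)$, then with $\alpha,\kappa$ from (6) we have $H=0$ and $\nabla H=0$ there. In particular a contact pair determines its line.

**Step 2: the compatibility condition $\alpha_1=\alpha_2$.** We claim
$$\alpha_2-\alpha_1=\frac{rs}\Delta N,\qquad N:=e^y(1+x)-e^x(1+y)-(x+y)\Big(\frac yr-\frac xs\Big).\tag{7}$$
Indeed $\Delta(\alpha_2-\alpha_1)=(s-r)(XY-xy)-sy(X+y)+rx(Y+x)$. The terms without $X,Y$ are $-xy(s-r)-sy^2+rx^2=-(x+y)(sy-rx)$, which is $-rs(x+y)(\frac yr-\frac xs)$. The other terms are $(s-r)XY-syX+rxY$; by $X=re^x$, $Y=se^y$ and $(s-r)e^{x+y}=(e^{-x}-e^{-y})e^{x+y}=e^y-e^x$ they equal $rs\big[(e^y-e^x)-ye^x+xe^y\big]$. This proves (7). So a contact pair with $x<y$ satisfies $N=0$, which is the first equation in (1).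

**Step 3: the Hessian.** At a point where (6) holds, $H_x=0$, so $xX\,H_{xx}=\partial_x[xXH_x]$. Differentiate (5), with $(X/x)'=\frac{X+1}x-\frac X{x^2}$:
$$\partial_x[xXH_x]=-\frac Fx-(1-F)\Big(\frac{X+1}x-\frac X{x^2}\Big)-\frac FX+K-\frac{Kx}X .$$
By (5), $Kx=(1-F)\frac Xx-F$; substitute this in the last two terms. The $F/X$ terms cancel and
$$\partial_x[xXH_x]=-\frac{2F}x-\frac{(1-F)(X+2)}x+\frac{2(1-F)X}{x^2}=-\frac1x\Big[2+(1-F)\frac{X(x-2)}x\Big].$$
Insert $1-F=xp/\Delta$: this is $-\frac1{x\Delta}[2\Delta+pXx-2pX]$. Since $Xp=XY+xX=qx+\Delta$, we have $2\Delta-2pX=-2qx$, and so $\partial_x[xXH_x]=-U/\Delta$ with $U:=Xp-2q$. Thus, with $V:=Yq-2p$,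
$$H_{xx}=-\frac U{xX\Delta},\qquad H_{yy}=-\frac V{yY\Delta},\qquad H_{xy}=-\frac{2\kappa}{rsXY}=-\frac K{XY}=-\frac Z{\Delta D},$$
$$\det\nabla^2H=\frac{\Theta}{\pi_0D^2\Delta^2},\qquad\Theta:=D\,UV-\pi_0Z^2.\tag{8}$$

**Lemma 6.** A contact pair $(x,x)$ has $x\ge m_0$, and its line has intercept $\alpha=\alpha_{\rm diag}(x):=r\,\frac{X-2x}{X-x}$. On $[m_0,\infty)$ the function $\alpha_{\rm diag}$ is continuous and strictly increasing, from $\alpha_0:=\alpha_{\rm diag}(m_0)>0$ to the limit $1$.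

*Proof.* At $x=y$ we have $U=V=(X+x)(X-2)$ and $Z=2(X+x)$. Negative semidefiniteness requires $H_{xx}+H_{yy}-2H_{xy}\le0$. This number is $\frac{2}{\Delta}\big(\frac{Z}{X^2}-\frac{U}{xX}\big)=-\frac{2}{xX^2\Delta}(XU-xZ)$, and $XU-xZ=(X+x)(X^2-2X-2x)=(X+x)\,k(x)$. So $k(x)\ge0$, i.e. $x\ge m_0$. By (6), $\alpha=r\big(1-\frac{x(X+x)}{X^2-x^2}\big)=r\frac{X-2x}{X-x}$. With $\eta=X/x$, which is increasing in $x$, this is $r\big(1-\frac1{\eta-1}\big)$. At $x=1.36$, $\eta>2.12$, so for $x\ge m_0$ both factors are positive and strictly increasing; both tend to $1$. $\square$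

This is where $m_0$ comes from: for $x<m_0$ the function $H$ bends upwards across the diagonal, so no supporting line can touch at $(x,x)$. That is why the one-block line, with $x\approx1.256$, failed.

## The curve $N=0$ off the diagonal

By Lemma 6 and Step 2, up to swapping, the remaining candidates for contact pairs are the zeros of $N$ with $x<y$. We show they form a curve with one point for each value of $\frac{x+y}2>m_0$. Put
$$m=\frac{x+y}2,\quad d=\frac{y-x}2\in(0,m),\quad E=e^m-1,\quad\sigma=\frac{\sinh d}d,\quad c=\cosh m-\cosh d>0,\quad k=k(m)=E^2-2E-2m .$$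

**Step 1: $N$ in the new coordinates.** First, $e^y(1+x)-e^x(1+y)=e^m[2(1+m)\sinh d-2d\cosh d]$. Next $\frac1r=\frac12(1+\coth\frac x2)$, so
$$\frac yr-\frac xs=d+\frac{y\cosh\frac x2\sinh\frac y2-x\cosh\frac y2\sinh\frac x2}{2\sinh\frac x2\sinh\frac y2}=d+\frac{d\sinh m+m\sinh d}{c},$$
because $\cosh\frac x2\sinh\frac y2=\frac12(\sinh m+\sinh d)$, $\cosh\frac y2\sinh\frac x2=\frac12(\sinh m-\sinh d)$ and $\sinh\frac x2\sinh\frac y2=\frac c2$. Hence
$$N=2d\,(L-R),\quad L=e^m[(1+m)\sigma-\cosh d]=e^m\sum_{i\ge0}\frac{(m-2i)d^{2i}}{(2i+1)!},\quad R=m+\frac{m(m\sigma+\sinh m)}c.\tag{9}$$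
It is convenient to have also
$$\tilde J:=\frac c\sigma(L-R)=c\Big(e^m(1+m-d\coth d)-\frac m\sigma\Big)-m^2-\frac{m\sinh m}\sigma .$$
As $d\to0$, using $\cosh m-1=\frac{E^2}{2e^m}$ and $\sinh m=\frac{E(E+2)}{2e^m}$,
$$\tilde J(0^+)=\frac m2\Big[\frac{E^3-E(E+2)}{e^m}-2m\Big]=\frac m2\Big[\frac{E(E-2)(E+1)}{E+1}-2m\Big]=\frac m2k(m).$$
As $d\to m$ we have $c\to0$ and $\tilde J\to-m^2-m^2=-2m^2<0$.

**Lemma 7.** For $m\le m_0$, $N\ne0$ for all $d\in(0,m)$. For $m>m_0$, $N$ has exactly one zero $d=d(m)\in(0,m)$; it is simple in $d$, and $L-R$ is positive before it and negative after it.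

*Proof.* *The case $m\le2$: monotonicity of both sides.* In the series for $L$ the coefficients with $i\ge1$ are $\le0$, and negative for $i\ge2$, so $L_d<0$. Since $\sigma$ increases and $c$ decreases in $d$, $R_d>0$, and $R\to\infty$ as $d\to m$. So $L-R$ has negative derivative, tends to $-\infty$ at $m$, and has at $0^+$ the sign of $k(m)$. If $m\le m_0$ it is negative throughout; if $m_0<m\le2$ it has one zero, a simple one.

*The case $m\ge2$: monotonicity of $\tilde J$.* Here $k(m)>0$. It suffices to show $\tilde J_d<0$ on $(0,m)$, because then $\tilde J$ falls from $\frac m2k(m)>0$ to $-2m^2<0$ with nonzero derivative, and $N=2d\frac\sigma c\tilde J$. We have $c_d=-\sinh d$, $(d\coth d)'=\frac{\sinh d\cosh d-d}{\sinh^2d}$ and $(1/\sigma)'=-\frac{d\cosh d-\sinh d}{\sinh^2d}$. Multiplying $\tilde J_d$ by $\sinh^2d$, the claim $\tilde J_d<0$ becomes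
$$m(c+\sinh m)(d\cosh d-\sinh d)+md\sinh^2d<e^m\sinh^2d\,\big((1+m)\sinh d-d\cosh d\big)+ce^m(\sinh d\cosh d-d).\tag{10}$$
The two terms with $c$ compare strictly in the right direction, since $m<e^m$ and $d\cosh d-\sinh d\le\sinh d\cosh d-d$; the latter is $d(\cosh d+1)\le\sinh d(\cosh d+1)$. In the rest use $\sinh m\le\frac12e^m$ and divide by $e^m$. It remains to show
$$\frac m2(d\cosh d-\sinh d)+mde^{-m}\sinh^2d\le\sinh^2d\,\big((1+m)\sinh d-d\cosh d\big).$$
We use $d\cosh d-\sinh d\le\frac13\sinh^3d$: both sides vanish at $0$, and the derivatives satisfy $d\sinh d\le\sinh^2d\cosh d$.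

If $d\le2$: as $d\le\sinh d$ and $e^{-m}\le e^{-2}<0.14$, the left side is at most $m\sinh^3d(\frac16+0.14)\le0.31\,m\sinh^3d$. The right side is $\sinh^3d\,(1+m-d\coth d)$, and $d\coth d\le2\coth2<2.08<1+0.69m$. So the inequality holds.

If $d\ge2$: right minus left contains $m$ with coefficient $\sinh^3d-\frac12(d\cosh d-\sinh d)>0$, apart from the term with $me^{-m}$. As $m\ge d$ and $me^{-m}\le de^{-d}$, right minus left is at least its value with $m$ replaced by $d$ in both places. By $\sinh d-\cosh d=-e^{-d}$ this value is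
$$\sinh^2d\,[\sinh d-(d+d^2)e^{-d}]-\frac d2(d\cosh d-\sinh d)\ge2.8\sinh^2d-\frac{d^2}2\cosh d .$$
Here $(d+d^2)e^{-d}$ is decreasing for $d\ge2$, hence $\le6e^{-2}<0.82$, and $\sinh d\ge\sinh 2>3.62$. Finally $\cosh d\le1.04\sinh d$ for $d\ge2$, and $\sinh d\ge d+\frac{d^3}6\ge\frac{2}{\sqrt6}d^2\ge0.81d^2$, so $2.8\sinh^2d\ge2.26\,d^2\sinh d>0.52\,d^2\sinh d\ge\frac{d^2}2\cosh d$. $\square$

By the implicit function theorem and uniqueness, $d(m)$ is $C^1$ on $(m_0,\infty)$. Define the curve and the intercept along it by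
$$\Gamma(m)=(m-d(m),\,m+d(m)),\qquad\hat\alpha(m)=\alpha_1(\Gamma(m))=\alpha_2(\Gamma(m)).$$

**Lemma 8.** $\hat\alpha(m)\to\alpha_0$ as $m\downarrow m_0$, and $\hat\alpha(m)\to0$ as $m\to\infty$.

*Proof.* Let $0<\tau<m_0$. By the proof of Lemma 7, $L-R<0$ at $(m_0,\tau)$, hence also at $(m,\tau)$ for $m$ slightly above $m_0$, and so $d(m)<\tau$. Thus $d(m)\to0$ as $m\downarrow m_0$, and $\hat\alpha(m)\to\alpha_1(m_0,m_0)=\alpha_{\rm diag}(m_0)=\alpha_0$ by continuity of $\alpha_1$.

For $m\to\infty$ fix $\tau>0$ and put $d=m-\tau$. Then $e^{-m}c\to\frac12(1-e^{-\tau})$, $1+m-d\coth d\to1+\tau$, $m/\sigma\to0$, and $m\sinh m/\sigma=md\,\sinh m/\sinh d=O(m^2)$. So $e^{-2m}\tilde J\to\frac12(1-e^{-\tau})(1+\tau)>0$. By Lemma 7, $d(m)>m-\tau$ for large $m$. Hence on $\Gamma$, $x\to0$ and $y\to\infty$. Then $\frac{xp}\Delta=\frac xX\cdot\frac{1+x/Y}{1-\pi_0/D}$ with $\frac{\pi_0}D=\frac xX\cdot\frac yY\to0$ stays bounded, and $\hat\alpha=r(1-\frac{xp}\Delta)\to0$ since $r\to0$. $\square$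

We need each value of $\alpha$ to occur only once, so we want $\hat\alpha$ to be monotone. Its derivative is unpleasant, but a zero of $\hat\alpha'$ would force the Hessian of $H$ to be singular at $\Gamma(m)$ (this is Corollary 10). By (8) it is therefore enough to prove $\Theta\neq0$ on $\Gamma$.

## Positivity of the Hessian determinant along $N=0$

**Proposition 9.** $\Theta>0$ at every point of $\Gamma$.

**Step 1: reduce $\Theta$ to $D$, $Z$, $pq$ and $\pi_0$.** We use $Xp=qx+\Delta$ and $Yq=py+\Delta$ (both by expanding). They give $Xp^2+Yq^2=p(qx+\Delta)+q(py+\Delta)=2m\,pq+\Delta Z$. Hence $UV=(D+4)pq-2(Xp^2+Yq^2)=(D+4-4m)pq-2\Delta Z$, and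
$$Q:=\frac\Theta D=(D+4-4m)\,pq-2(D-\pi_0)Z-\frac{\pi_0}DZ^2.\tag{11}$$

**Step 2: bound $Q$ from below in terms of $m$ and one more variable.** Let $j=2e^m(\cosh d-1)>0$. Then:

- $D=e^{2m}-2e^m\cosh d+1=E^2-j$, and so $0<j<E^2$; also $Z=2e^m\cosh d-2+2m=2E+2m+j$.
- $pq=D+\pi_0+xX+yY$, and $xX+yY=e^m(2m\cosh d+2d\sinh d)-2m=2mE+mj+2e^md\sinh d\ge2mE+(m+2)j$, because $d\sinh d\ge2(\cosh d-1)$ (compare power series). So $pq\ge E^2+2mE+(m+1)j+\pi_0$.
- $\pi_0=m^2-d^2\ge m^2-\frac j{E+1}$, since $j\ge e^md^2$.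
- $\frac{\pi_0}D\le\frac{m^2}{E^2}$. Indeed $\frac D{\pi_0}=e^m\,\frac{\sinh(x/2)}{x/2}\cdot\frac{\sinh(y/2)}{y/2}\ge e^m\Big(\frac{\sinh(m/2)}{m/2}\Big)^2=\frac{E^2}{m^2}$, because $\ln\frac{\sinh t}t$ is convex: its second derivative is $\frac1{t^2}-\frac1{\sinh^2t}\ge 0$.
- $D+4-4m+2Z=(E+2)^2+j$.

Collecting the terms with the factor $\pi_0$, we get from (11): if $D+4-4m\ge0$, then
$$Q\ge(D+4-4m)\big(E^2+2mE+(m+1)j\big)-2DZ+\pi_0\big((E+2)^2+j\big)-\frac{m^2}{E^2}Z^2.\tag{12}$$

**Step 3: turn $N=0$ into a polynomial inequality for $j$.** We have $D=4e^m\sinh\frac x2\sinh\frac y2=2e^mc$, so (9) gives $\frac{DN}{2d}=DL-mD-2me^m(m\sigma+\sinh m)$. Since $2e^m\sinh m=e^{2m}-1=D+2e^m\cosh d-2$, this is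
$$\frac{DN}{2d}=D\,T_2-2m\,T_1,\qquad T_2=e^m\big((1+m)\sigma-\cosh d\big)-2m,\qquad T_1=e^m(m\sigma+\cosh d)-1.\tag{13}$$
Write $e^m\sigma=E+1+\varepsilon$. By power series $0\le\sigma-1\le\frac13(\cosh d-1)$, so $0\le\varepsilon\le\frac j6$. With $e^m\cosh d=E+1+\frac j2$,
$$T_2=m(E-1)+(1+m)\varepsilon-\frac j2,\qquad T_1=(m+1)E+m+m\varepsilon+\frac j2>0 .$$
On $\Gamma$ we have $DT_2=2mT_1$, so $T_2>0$. Also $T_1-T_2=E+2m+j-\varepsilon>0$, so $D=2mT_1/T_2>2m$. The coefficient of $\varepsilon$ in $DT_2-2mT_1$ is $(1+m)D-2m^2>0$. Hence replacing $\varepsilon$ by $\frac j6$ does not decrease this expression, whose value is $0$: on $\Gamma$,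
$$\mathcal P(j):=(E^2-j)\Big(m(E-1)-\frac{2-m}6j\Big)-2m\Big((m+1)E+m+\frac{m+3}6j\Big)\ge0.\tag{14}$$

**Step 4: for $m_0<m\le2$, show $j<1.1\,k$ on $\Gamma$.** Here $m\in[1.36,2]$, $E\in[2.89,6.39]$ and $k>0$. $\mathcal P$ is convex in $j$ (the coefficient of $j^2$ is $\frac{2-m}6\ge0$), $\mathcal P(E^2)<0$, and $1.1k<E^2$ because $0.1E^2<2.2E+2.2m$. If $\mathcal P(1.1k)<0$, then by convexity $\mathcal P<0$ on $[1.1k,E^2]$, and (14) gives $j<1.1k$. Now
$$\mathcal P(0)=m\big(E^3-E^2-2(m+1)E-2m\big)=m(E+1)k ,$$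
and the coefficient of $j$ in $\mathcal P$ is $-\big[m(E-1)+\frac{2-m}6E^2+\frac{m(m+3)}3\big]$. Therefore
$$-\frac{\mathcal P(1.1k)}k=-m(E+1)+1.1\Big[m(E-1)+\frac{2-m}6E^2+\frac{m(m+3)}3\Big]-\frac{2-m}6\,1.21\,k$$
$$=m\Big[0.1E-1+\frac{11}{30}m\Big]+\frac{2-m}6\big[0.11E(22-E)+2.42m\big].$$
The second bracket is increasing in $m$ and is at least $0.11\cdot2.89\cdot19.11+2.42\cdot1.36>9.3$. If $m\ge1.65$, then $E>4.2$ and the first bracket exceeds $0.42-1+0.605>0$, so the sum is positive. If $1.36\le m<1.65$, the first bracket is at least $0.289-1+0.498>-0.214$, so the first term is $>-0.36$, while the second is at least $\frac{0.35}6\cdot9.3>0.54$. So $\mathcal P(1.1k)<0$.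

**Step 5: $Q>0$ for $m_0<m\le2$.** By Step 4, $D+4-4m>E^2-1.1k+4-4m=0.1E(22-E)+4-1.8m>0$, so (12) applies. Insert $\pi_0\ge m^2-\frac j{E+1}$, $D=E^2-j$, $Z=2E+2m+j$. This gives $Q\ge Q_1(j)$ with
$$Q_1(j)=(E^2-j+4-4m)(E^2+2mE+(m+1)j)-2(E^2-j)(2E+2m+j)$$
$$\qquad+\Big(m^2-\frac j{E+1}\Big)\big((E+2)^2+j\big)-\frac{m^2}{E^2}(2E+2m+j)^2=Q_1(0)+c_1j+c_2j^2 .$$
For the constant term,
$$(E^2+4-4m)(E^2+2mE)-4E^2(E+m)+m^2(E+2)^2=(E+m)^2(E-2)^2$$
by expansion, so
$$Q_1(0)=(E+m)^2\Big[(E-2)^2-\frac{4m^2}{E^2}\Big]=\frac{(E+m)^2\,k\,(k+4m)}{E^2},$$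
because $k(k+4m)=(E^2-2E)^2-4m^2$. The other coefficients are, using $\frac{(E+2)^2}{E+1}=E+3+\frac1{E+1}$,
$$-c_2=m-1+\frac1{E+1}+\frac{m^2}{E^2}>0,$$
$$-c_1=(2-m)E^2+(2m-3)E+3m^2-4m-1+\frac1{E+1}+\frac{4m^2}E+\frac{4m^3}{E^2}.$$
So $Q_1$ is concave in $j$ and $Q_1(0)>0$. Since $0<j<1.1k$, it suffices that $Q_1(1.1k)>0$. Now
$$\frac{Q_1(1.1k)}k=\frac{(E+m)^2(k+4m)}{E^2}+1.1\,c_1+1.21\,k\,c_2 .$$
Here the first term is $E^2+(2m-2)E+m^2-2m+\frac{2m^2}E+\frac{2m^3}{E^2}$, and in the last one uses $\frac k{E+1}=E-3+\frac{3-2m}{E+1}$ and $\frac{m^2k}{E^2}=m^2-\frac{2m^2}E-\frac{2m^3}{E^2}$. Collecting powers,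
$$\frac{Q_1(1.1k)}k=E\,h(m)+(4.73-0.02m-1.09m^2)-\frac{4.73-2.42m}{E+1}+\frac{0.02m^2}E+\frac{0.02m^3}{E^2},$$
$$h(m)=2.22m-2.33-(0.11m-0.01)E .$$
(For instance, the coefficient of $E^2$ is $1-1.1(2-m)-1.21(m-1)=0.01-0.11m$, and that of $E$ without the previous one is $2m-2-1.1(2m-3)+2.42(m-1)-1.21=2.22m-2.33$.) The function $h$ is concave on $[1.36,2]$, since $((0.11m-0.01)E)''=(0.22+0.11m-0.01)e^m>0$. As $h(1.36)>0.28$ and $h(2)>0.76$, we get $h>0.28$ and $Eh\ge0.80$. The second term is decreasing in $m$ and at least $0.33$, its value at $m=2$. The third is at least $-\frac{1.44}{3.89}>-0.38$. The last two are positive. So $Q_1(1.1k)>0$, hence $Q>0$ and $\Theta>0$.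

**Step 6: for $m\ge2$, show $D>7m$ on $\Gamma$.** The bound of Step 4 is not available here, so we bound $D$ away from small values instead. Suppose $D\le7m$. For fixed $m$, $D=e^{2m}+1-2e^m\cosh(m-x)$ is increasing in $x\in[0,m]$. At $x=0.31$ it is at least $0.363(e^{2m-0.31}-1)$, since $e^{0.31}>1.363$. This exceeds $7m$: at $m=2$ it is at least $0.363\cdot39>14.1$, as $e^{3.69}>40$, and $m\mapsto0.363(e^{2m-0.31}-1)-7m$ is increasing for $m\ge2$. So $x<0.31$ and $d>d_1:=m-0.31\ge1.69$.

From $DT_2=2mT_1$, $T_2>0$ and $D\le7m$ we get $T_1\le3.5\,T_2$. Put $\omega=2e^m\cosh d=e^{2m}+1-D$ and $\theta=\frac{\tanh d}d$. Then $e^m\sigma=\frac\omega2\theta$, so $T_1=\frac\omega2(m\theta+1)-1$ and $T_2=\frac\omega2((1+m)\theta-1)-2m$. Multiplying $T_1\le3.5T_2$ by $2/\omega$ and rearranging,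
$$\theta(3.5+2.5m)\ge4.5+\frac{14m-2}\omega\ge4.5+\frac{14m-2}{e^{2m}+1}.\tag{15}$$

If $m\ge2.45$: as $\theta<\frac1d<\frac1{m-0.31}$, the left side is less than $\frac{3.5+2.5m}{m-0.31}=2.5+\frac{4.275}{m-0.31}\le\frac{9.625}{2.14}<4.5$, a contradiction.

If $2\le m<2.45$: $\theta$ is decreasing in $d$ and $3.5+2.5m=4.275+2.5d_1$, so the left side of (15) is at most $\tanh(d_1)\big(2.5+\frac{4.275}{d_1}\big)$ with $d_1\in[1.69,2.14]$. The logarithmic derivative of this function is $\frac2{\sinh2d_1}-\frac{4.275}{d_1(2.5d_1+4.275)}\le0.137-0.207<0$, so it is at most its value at $1.69$, which is less than $4.70$ (there $\tanh1.69<0.9342$ and the bracket is less than $5.03$). The right side of (15) is decreasing on $[2,2.45]$: the derivative of $\frac{14m-2}{e^{2m}+1}$ has the sign of $e^{2m}(18-28m)+14<0$. So it is at least $4.5+\frac{32.3}{135.3}>4.73$. This contradicts (15). Hence $D>7m$.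

**Step 7: $Q>0$ for $m\ge2$.** By Step 6, $7m<D<E^2$, so $D+4-4m>0$ and (12) applies. Drop the nonnegative $\pi_0$-term and put $j=E^2-D$: $Q\ge Q_2(D)$ with
$$Q_2(D)=(D+4-4m)\big((m+2)E^2+2mE-(m+1)D\big)-2D(E^2+2E+2m-D)-\frac{m^2}{E^2}(E^2+2E+2m-D)^2 .$$
The coefficient of $D^2$ is $1-m-\frac{m^2}{E^2}<0$, so $Q_2$ is concave and it suffices to check positivity at $D=E^2$ and $D=7m$.

*At $D=E^2$:* $Q_2=E\big[(E^2+4-4m)(E+2m)-4E(E+m)\big]-4m^2(1+\frac mE)^2$. Since $4E(E+m)\le4E(E+2m)$, this is at least $E(E+2m)(E^2-4E-4m+4)-4m^2(1+\frac mE)^2$. The factor $E^2-4E-4m+4$ is increasing for $m\ge2$ (its derivative is $(2E-4)(E+1)-4>0$) and exceeds $11$ at $m=2$. Moreover $\frac mE$ is decreasing, so $\frac mE<0.32$ and $4m^2(1+\frac mE)^2\le4\cdot0.32^2\cdot1.32^2E^2<0.72E^2$. So $Q_2\ge11E^2-0.72E^2>0$.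

*At $D=7m$:* the three products are
$$(3m+4)\big((m+2)E^2+2mE-7m(m+1)\big)=(3m^2+10m+8)E^2+(6m^2+8m)E-21m^3-49m^2-28m,$$
$$-14m(E^2+2E-5m)=-14mE^2-28mE+70m^2,$$
$$-\frac{m^2}{E^2}(E^2+2E-5m)^2=-m^2E^2-4m^2E-4m^2+10m^3+\frac{20m^3}E-\frac{25m^4}{E^2},$$
so
$$Q_2(7m)=(2m^2-4m+8)E^2+(2m^2-20m)E-11m^3+17m^2-28m+\frac{m^3}E\Big(20-\frac{25m}E\Big).$$
The last term is positive. Put $n=m-2\ge0$. By convexity of $e^m$, $E\ge6.38+7.38n$. Also $2m^2-4m+8=2n^2+4n+8$ and $2m^2-20m=2n^2-12n-32$, so
$$(2m^2-4m+8)E+2m^2-20m\ge19.04+72.56n+44.28n^2+14.76n^3 .$$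
Multiplying by $E\ge6.38+7.38n$, the first two terms of $Q_2(7m)$ together are at least $121+603n+817n^2+420n^3$. This exceeds $11m^3-17m^2+28m=76+92n+49n^2+11n^3$. So $Q_2(7m)>0$. Hence $Q>0$ and $\Theta=DQ>0$ also for $m\ge2$, which proves Proposition 9. $\square$

## The intercept is monotone along the curve

**Corollary 10.** $\hat\alpha$ is a strictly decreasing bijection $(m_0,\infty)\to(0,\alpha_0)$.

*Proof.* Let $\hat\kappa(m)=\frac{rsZ}{2\Delta}$ at $\Gamma(m)$. With $(\alpha,\kappa)=(\hat\alpha(m),\hat\kappa(m))$ we have $H=0$ and $\nabla H=0$ at $\Gamma(m)$, by the converse part of (6). Differentiate $H=0$ along $\Gamma$: as $\nabla H=0$, only the parameters contribute, $\hat\alpha'H_\alpha+\hat\kappa'H_\kappa=0$, with $H_\kappa=-\frac2{rs}\ne0$. Suppose $\hat\alpha'(m)=0$. Then $\hat\kappa'(m)=0$, and differentiating $\nabla H=0$ along $\Gamma$ gives $\nabla^2H\cdot\Gamma'(m)=0$. Here $\Gamma'(m)\ne0$, since its coordinates add up to $2$. This contradicts $\det\nabla^2H\neq0$,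 which holds by (8) and Proposition 9. So the continuous function $\hat\alpha'$ has no zero, and Lemma 8 gives the limits $\alpha_0>0$ at $m_0$ and $0$ at $\infty$. $\square$

## Every supporting line touches at one pair: proof of (i), (ii) and the $\nu$-formula

**Step 1: the majorant is attained.** This step shows $\Phi=\Psi$. Let $a>0$ and let $\alpha+\kappa t$ be a supporting line of $\Phi$ at $a$. Up to swapping, its contact pairs are either $(x,x)$ with $x\ge m_0$ and $\alpha=\alpha_{\rm diag}(x)\ge\alpha_0$ (Lemma 6), or $\Gamma(m)$ with $m>m_0$ and $\alpha=\hat\alpha(m)\in(0,\alpha_0)$ (formula (7), Lemma 7, Corollary 10). Since $\alpha_{\rm diag}$ and $\hat\alpha$ are strictly monotone, the line has at most one contact pair, and that pair is determined by $\alpha$; there is none if $\alpha=0$. Were $\alpha=0$, Lemma 5 would give $(a,\Phi(a))=(0,0)$, but $a>0$. So $\alpha>0$, the origin does not occur in Lemma 5, and there is exactly one contact pair $z$, with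
$$(a,\Phi(a))=(a(z),M(z)).\tag{16}$$
By Lemma 3 a bounded kernel of norm $a$ has survival probability at least $M(z)=\Phi(a)$, and by Lemma 4 no kernel of norm $a$ has more. So $\Psi(a)=\Phi(a)$, it is a maximum, and it is the same over $L^\infty$ and over $L^1$.

**Step 2: regularity of $\Psi$ and the range of intercepts.** This step finds which pair belongs to which $a$. If there were two supporting lines at $a$, then by (16) the contact pair of one gives the point $(a,\Psi(a))$, which lies on the other, so it is a contact pair of the other; by (6) the lines coincide. A concave function with a unique supporting line at each point is differentiable, and then $C^1$. So $\Psi$ is $C^1$ on $(0,\infty)$, and the intercept $\alpha(a)=\Psi(a)-a\Psi'(a)$ is continuous. It is nondecreasing: for $a<b$, $\alpha(b)=\big[\alpha(b)+\Psi'(b)a\big]-a\Psi'(b)\ge\Psi(a)-a\Psi'(a)$. It is injective, since $\alpha$ determines the contact pair and hence $a$. Further $\alpha(a)\le\Psi(a)\le1-e^{-a}\to0$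 as $a\to0$; and by concavity $a\Psi'(a)\le2(\Psi(a)-\Psi(a/2))\to0$ as $a\to\infty$, so $\alpha(a)\to1$. Thus $a\mapsto\alpha(a)$ is an increasing bijection $(0,\infty)\to(0,1)$. If $\Psi$ were affine on an interval, $\alpha$ would be constant there; so $\Psi$ is strictly concave. Being strictly concave and bounded below on $[0,\infty)$, it is strictly increasing. This is the first sentence of (iv).

**Step 3: the two regimes.** The intercept $\alpha_0$ belongs to the pair $(m_0,m_0)$ only, hence to $a=a(m_0,m_0)=a_0$.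

If $a\ge a_0$, then $\alpha(a)\ge\alpha_0$ and the pair is some $(x,x)$. So $a=x/r$ and $\Psi(a)=r=1-e^{-x}=1-e^{-ar}$, and $\phi\equiv r$ with Lemma 2 shows that $W\equiv a$ attains it. This is (i).

If $a<a_0$, then $\alpha(a)<\alpha_0$ and the pair is some $\Gamma(m)$, that is, $x<y$ with $N=0$ and $a(x,y)=a$. Given $m>m_0$, exactly one $a$ has $\alpha(a)=\hat\alpha(m)$, and its pair is $\Gamma(m)$. So $m\mapsto a(\Gamma(m))$ is a bijection $(m_0,\infty)\to(0,a_0)$. By Lemma 7 every pair $0<x<y$ with $N=0$ is some $\Gamma(m)$; hence the pair solving (1) is unique, and $\Psi(a)=M(x,y)$ is attained by the complete bipartite kernel of Lemma 3. This is (ii), except for the strict comparison with $W\equiv a$, which is settled in the next section.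

**Step 4: the formula with $\nu$.** For $0<\nu<1$ take $\mu(A)=\nu$, $B=\Omega\setminus A$ and $W_\nu=\frac a{2\nu(1-\nu)}$ on $(A\times B)\cup(B\times A)$, $0$ elsewhere; its norm is $a$. The functions $\rho_n$ in the proof of Lemma 2 are constant, $r_n$ on $A$ and $s_n$ on $B$, with $r_0=s_0=1$, $r_{n+1}=1-e^{-as_n/(2\nu)}$, $s_{n+1}=1-e^{-ar_n/(2(1-\nu))}$. They decrease to a solution of (2), and by induction every solution in $[0,1]^2$ lies below all $(r_n,s_n)$; so the limit is the largest solution. Hence $\nu r+(1-\nu)s$ is the survival probability of $W_\nu$, which is at most $\Psi(a)$. The kernel of Lemma 3 for the contact pair is one of the $W_\nu$ and attains $\Psi(a)$; for $a\ge a_0$ it has $x=y$, so $\nu=\frac12$.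

## Equality in the weighted inequality: the extremal kernels

Let $\alpha+\kappa t$ be the supporting line at $a$; recall $\alpha,\kappa>0$. Let $(x,y)$, $x\le y$, be its contact pair.

**Step 1: extremal kernels have the stated form.** Let $\int\rho=\Psi(a)=\alpha+\kappa a$. Then equality holds throughout the proof of Lemma 4. Since $\alpha>0$, $\mu(S)=1$. And $T\,H(\ell(u),\ell(v))=0$ a.e., so $H(\ell(u),\ell(v))=0$ for a.e. $(u,v)$ with $W(u,v)>0$; that is, $(\ell(u),\ell(v))$ is $(x,y)$ or $(y,x)$. For a.e. $u$, $\int W(u,v)\rho(v)\,d\mu(v)=\ell(u)>0$, so $W(u,\cdot)>0$ on a set of positive measure. Therefore $\ell(u)\in\{x,y\}$ for a.e. $u$.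

If $a\ge a_0$, then $x=y$, so $\ell\equiv x$, $\rho\equiv r$, and $\ell=W\rho=r\deg_W$ gives $\deg_W=x/r=a$ a.e.

If $a<a_0$, let $A=\{\ell=x\}$ and $B=\{\ell=y\}$. Pairs with $W>0$ have one entry in each, so $W=0$ a.e. on $A^2\cup B^2$. On $A$, $x=W\rho=s\deg_W$, so $\deg_W=x/s$; on $B$, $\deg_W=y/r$. By symmetry of $W$, $\int_A\deg_W=\int_B\deg_W$, i.e. $\mu(A)\frac xs=\mu(B)\frac yr$, so $\mu(A)=\frac{sy}{rx+sy}=\nu$. By Lemma 3 the degrees are $\frac a{2\nu}$ and $\frac a{2(1-\nu)}$.

**Step 2: kernels of the stated form are extremal.** Such a kernel has $\|W\|_1=\int\deg_W=a$. For $a\ge a_0$ put $\phi\equiv r$; then $W\phi=ar=x$. For $a<a_0$ put $\phi=r1_A+s1_B$; then $W\phi=s\cdot\frac xs=x$ on $A$ and $W\phi=r\cdot\frac yr=y$ on $B$. In both cases $\phi=1-e^{-W\phi}$, so by Lemma 2 $\int\rho\ge\int\phi=M(x,y)=\Psi(a)$, with equality by Lemma 4. This proves (iii).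

**Step 3: strictness in (ii) and the $L^1$ case.** For $a<a_0$ the kernel $W\equiv a$ does not vanish on $A^2$ for any set $A$ of measure $\nu>0$. By Step 1 it is not extremal, so its survival probability is strictly less than $\Psi(a)$. Finally, Lemmas 2 and 4 and Steps 1 and 2 of this section were proved for all $W\in L^1$, and the maximum is attained by bounded kernels. So value and classification are the same for $L^1$, which completes (iv) and the proof of Theorem 1. $\blacksquare$
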